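
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Flat pullback preserves numerical triviality\\ of cycles on singular projective varieties}


\begin{abstract}
Call a cycle on a complex projective variety numerically trivial if every polynomial of
complementary weight in Chern classes of vector bundles has degree zero on it. We prove that
flat pullback between possibly singular projective varieties preserves numerical triviality,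
and hence induces linear maps of numerical groups. More precisely, for $f\colon Y\to X$ flat
and $P$ a polynomial in Chern classes on $Y$, the operator $z\mapsto f_*(P\cap f^*z)$ is a
polynomial in Chern classes on $X$. The proof uses Riemann--Roch for singular varieties:
$P$ is written as the Chern character of a class in $K$-theory, and this class is pushed
forward to $X$. We also show that the induced maps are injective, and that the Gysin pullbacks
of l.c.i.\ morphisms, and more generally all components of the Riemann--Roch pullback of a
morphism of finite Tor-dimension, descend to numerical groups.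
\end{abstract}

\section{The question and the answer}

Throughout, $X$ and $Y$ are complex projective varieties: integral, but possibly singular.
Let $CH_k(X)$ be the group of $k$-cycles on $X$ with real coefficients modulo rational
equivalence, and let $\deg$ be the degree of $0$-cycles, extended by zero to cycles of other
dimensions.

On a singular variety two cycles cannot be intersected in general, but a cycle can always be
tested against vector bundles. A vector bundle $E$ on $X$ has Chern classes
$c_i(E)\cap -\colon CH_m(X)\to CH_{m-i}(X)$. These operators are linear, commute with one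
another and with flat pullback, and satisfy the projection formula
$g_*(c_i(g^*E)\cap w)=c_i(E)\cap g_*w$ for proper $g$. A \emph{Chern polynomial of weight $p$} on $X$ is a
homogeneous real polynomial of weight $p$ in Chern classes of vector bundles on $X$, where
$c_i$ has weight $i$; for $p=0$ it is a real number, and for $p<0$ it is zero. It lowers the
dimension of cycles by $p$.
Following Fulton \cite[\S 19]{Fulton}, a class $Z\in CH_k(X)$ is \emph{numerically trivial},
written $Z\equiv 0$, if $\deg(P\cap Z)=0$ for every Chern polynomial $P$ of weight $k$ on $X$,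
and
\[
N_k(X)=CH_k(X)/{\equiv}
\]
is the \emph{numerical group}. For $k=0$ only the degree is tested, so $N_0(X)=\mathbb R$.
For $k=1$ we have $c_1(E)=c_1(\det E)$, so a $1$-cycle is numerically trivial exactly when
all line bundles have degree zero on it.

Numerical groups are covariant for an evident reason: if $g\colon Y\to X$ is a morphism and
$w\in CH_k(Y)$, then $\deg(P\cap g_*w)=\deg(g^*P\cap w)$, and $g^*P$ is a polynomial in
Chern classes of the pulled-back bundles. So $w\equiv0$ implies $g_*w\equiv0$.

Now let $f\colon Y\to X$ be flat of relative dimension $d$. For every subvariety $V\subset X$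
the scheme $f^{-1}(V)$ is empty or of pure dimension $\dim V+d$, and $f^*[V]=[f^{-1}(V)]$
defines $f^*\colon CH_k(X)\to CH_{k+d}(Y)$. Does $Z\equiv 0$ imply $f^*Z\equiv0$? The question
is taken from \cite{BBM}. Since $f$ is proper,
\begin{equation}\label{eq:degpush}
\deg(P\cap f^*Z)=\deg f_*(P\cap f^*Z),
\end{equation}
so we have to understand the operator $z\mapsto f_*(P\cap f^*z)$ on $CH_*(X)$, where $P$ is a
Chern polynomial on $Y$. The bundles in $P$ live on $Y$, and this time they have to be moved
\emph{down} to $X$.

If $X$ is smooth, this is easy. In that case every class in $CH_k(X)$ has the form $C\cap[X]$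
with $C$ a Chern polynomial of weight $\dim X-k$. (Coherent sheaves on $X$ have finite
resolutions by vector bundles,
so by the Riemann--Roch theorem recalled in Section~\ref{sec:RR} every class is
$\mathrm{ch}(\beta)\cap\tau_X(\mathcal O_X)$ for some $\beta\in K^0(X)$, and
$\tau_X(\mathcal O_X)=\mathrm{td}(T_X)\cap[X]$; now take the component of the right weight.)
Let $P$ have weight $p$. Write $f_*(P\cap[Y])=B\cap [X]$ with $B$ of weight $p-d$, and
$Z=C\cap[X]$. Then $f^*Z=f^*C\cap[Y]$ and
\[
f_*(P\cap f^*Z)=f_*\bigl(f^*C\cap (P\cap[Y])\bigr)=C\cap B\cap[X]=B\cap Z .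
\]
So $z\mapsto f_*(P\cap f^*z)$ is the Chern polynomial $B$, and by \eqref{eq:degpush}
$Z\equiv0$ implies $f^*Z\equiv0$. On a singular $X$ this argument breaks down. The class
$f_*(P\cap[Y])$ is only a cycle class, not
an operator on $CH_*(X)$, and $Z$ need not come from $[X]$. Nevertheless the conclusion holds.

\begin{theorem}\label{thm:A}
Let $f\colon Y\to X$ be flat of relative dimension $d$. For every Chern polynomial $P$ of weight
$p$ on $Y$ there is a Chern polynomial $Q$ of weight $p-d$ on $X$ ($Q=0$ if $p<d$) such that
for all $k$ and all $z\in CH_k(X)$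
\[
f_*(P\cap f^*z)=Q\cap z\qquad\text{in } CH_{k+d-p}(X).
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Flat pullbacks descend to numerical groups: if $f\colon Y\to X$ is flat of relative dimension
$d$ and $Z\in CH_k(X)$ satisfies $Z\equiv0$, then
$f^*Z\equiv 0$. Hence $f^*$ induces a linear map $N_k(X)\to N_{k+d}(Y)$.
\end{corollary}

\begin{proof}
Let $P$ be a Chern polynomial of weight $k+d$ on $Y$. By \eqref{eq:degpush} and
Theorem~\ref{thm:A}, $\deg(P\cap f^*Z)=\deg(Q\cap Z)$ with $Q$ of weight $k$. This is zero.
\end{proof}

\begin{theorem}\label{thm:B}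
Let $f\colon Y\to X$ be flat of relative dimension $d$ and let $Z\in CH_k(X)$. Then $Z\equiv0$
if and only if $f^*Z\equiv0$. Thus
$f^*\colon N_k(X)\to N_{k+d}(Y)$ is well defined and injective.
\end{theorem}

Two further results are stated where they are proved. Proposition~\ref{prop:D} identifies
$\bigoplus_kN_k(X)$ with the Grothendieck group of coherent sheaves modulo the radical of the
Euler characteristic pairing. Theorem~\ref{thm:C} replaces flatness by finite Tor-dimension;
it implies that Gysin pullbacks of l.c.i.\ morphisms descend.

\section{Two cases by hand}\label{sec:byhand}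

Degrees of Chern polynomials can be read off from Euler characteristics, and Euler
characteristics can be computed after pushing forward. Two cases with $P$ of weight one
show this. By linearity and $c_1(E)=c_1(\det E)$ we may take $P=c_1(N)$ with $N$ a line
bundle on $Y$. We use Riemann--Roch for a closed subscheme $W\subset Y$ of pure dimension one
with fundamental cycle $[W]$,
\begin{equation}\label{eq:RRcurve}
\chi(W,N|_W)-\chi(W,\mathcal O_W)=\deg(c_1(N)\cap[W]),
\end{equation}
and, for a vector bundle $F$ on an integral projective curve $V$,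
$\chi(V,F)=\deg(c_1(F)\cap [V])+\operatorname{rk}(F)\,\chi(V,\mathcal O_V)$. (Both also follow
from \eqref{eq:HRR} and Lemma~\ref{lem:support} below.)

\paragraph{Points, $k=0$ and $d=1$.} Here $f^*[x]=[Y_x]$ is the cycle of a fiber, and by
\eqref{eq:RRcurve}
\[
\deg(c_1(N)\cap f^*[x])=\chi(Y_x,N|_{Y_x})-\chi(Y_x,\mathcal O_{Y_x}).
\]
Euler characteristics are constant in the flat family $f$ over the connected base $X$, so this
is a number $q$ independent of
$x$. Hence $\deg(c_1(N)\cap f^*Z)=q\deg Z$ for all $0$-cycles $Z$. Since
$f_*(c_1(N)\cap[Y_x])$ is supported at $x$, it equals $q[x]$, so $Q=q$, of weight $0$.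

\paragraph{Curves, $k=1$ and $d=0$.} Now $f$ is finite and flat, so $f_*N$ and
$f_*\mathcal O_Y$ are vector bundles on $X$, both of rank $\deg f$. Let $V\subset X$ be a curve
and $W=f^{-1}(V)$, so that $f^*[V]=[W]$. Since $f$ is finite,
$\chi(W,N|_W)=\chi(V,(f_*N)|_V)$, and likewise for $\mathcal O_Y$. Therefore, by
\eqref{eq:RRcurve} and Riemann--Roch on $V$,
\begin{align*}
\deg(c_1(N)\cap f^*[V])
&=\chi(V,(f_*N)|_V)-\chi(V,(f_*\mathcal O_Y)|_V)\\
&=\deg\bigl(\bigl(c_1(f_*N)-c_1(f_*\mathcal O_Y)\bigr)\cap[V]\bigr).
\end{align*}
The terms $\deg f\cdot\chi(V,\mathcal O_V)$ have canceled. So if $Z=\sum n_i[V_i]$ is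
numerically trivial on $X$, then so is $f^*Z$ on $Y$.

\medskip
In both cases the class $\eta=[N]-[\mathcal O_Y]$ plays the role of $c_1(N)$. For curves its
push-forward $[f_*N]-[f_*\mathcal O_Y]$ is a class of vector bundles on $X$; for points only the
rank $q$ of the push-forward matters. The general proof needs three things:
\begin{itemize}
\item a class $\eta$ in the $K$-theory of vector bundles on $Y$ whose Chern character is
\emph{exactly} $P$, with no terms of other weights (Section~\ref{sec:ch});
\item a push-forward of $\eta$ to the $K$-theory of \emph{vector bundles} on $X$, compatible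
with tensoring by arbitrary sheaves pulled back from $X$ (Section~\ref{sec:push});
\item control of the lower-order terms in Riemann--Roch, which canceled above
(Section~\ref{sec:lead}).
\end{itemize}

\section{Riemann--Roch for singular varieties}\label{sec:RR}

For a projective scheme $X$ let $K^0(X)$ and $K_0(X)$ be the Grothendieck groups of vector
bundles and of coherent sheaves, tensored with $\mathbb R$. Then $K^0(X)$ is a ring under
$\otimes$, and $K_0(X)$ is a module over it. A proper morphism $f$ induces
$f_*[G]=\sum_i(-1)^i[R^if_*G]$ on $K_0$. If $f$ is flat, $f^*$ is exact, so $f^*[F]=[f^*F]$ is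
well defined on $K_0$.

If $E$ has Chern roots $x_1,\dots,x_r$, then $\mathrm{ch}(E)=\sum_a e^{x_a}$, and its
weight-$i$ part $\mathrm{ch}_i(E)=\frac1{i!}\sum_a x_a^i$ is a rational polynomial in
$c_1(E),\dots,c_i(E)$ for $i\ge1$, while $\mathrm{ch}_0(E)=\operatorname{rk}E$. The Chern
character is additive on exact sequences and multiplicative on tensor products, so it is a ring
homomorphism from $K^0(X)$ to operators on $CH_*(X)$. If $X$ is a variety, ranks are numbers and
the values of $\mathrm{ch}$ are sums of Chern polynomials.

We use the Riemann--Roch theorem in the following form (Fulton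
\cite[Thms.~18.2, 18.3, Cor.~18.3.2]{Fulton}). For projective schemes $X$ there are
homomorphisms $\tau_X\colon K_0(X)\to CH_*(X)$, which are isomorphisms, such that:
\begin{enumerate}
\item[(R1)] $\tau_X f_*=f_*\tau_Y$ for $f\colon Y\to X$ proper.
\item[(R2)] $\tau_X(\beta\otimes\alpha)=\mathrm{ch}(\beta)\cap\tau_X(\alpha)$ for
$\beta\in K^0(X)$ and $\alpha\in K_0(X)$.
\item[(R3)] $\tau_X(\mathcal O_V)=[V]+{}$(terms of dimension $<\dim V$) for subvarieties
$V\subset X$.
\item[(R4)] $\tau_Y(Lf^*\alpha)=\mathrm{td}(T_f)\cap f^!\tau_X(\alpha)$ for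
$f\colon Y\to X$ l.c.i., with virtual tangent bundle $T_f$ and derived pullback
$Lf^*\colon K_0(X)\to K_0(Y)$ (see Section~\ref{sec:tor}).
\end{enumerate}
We write $\tau_X(\alpha)_k$ for the component in $CH_k(X)$. On $X=\mathrm{pt}$, (R3) says
that $\tau_{\mathrm{pt}}$ sends a vector space to its dimension, so (R1) and (R2) give
\begin{equation}\label{eq:HRR}
\chi(X,\eta\otimes\alpha)=\deg\bigl(\mathrm{ch}(\eta)\cap\tau_X(\alpha)\bigr)
=\sum_k\deg\bigl(\mathrm{ch}_k(\eta)\cap\tau_X(\alpha)_k\bigr)
\end{equation}
for $\eta\in K^0(X)$ and $\alpha\in K_0(X)$, where $\chi$ is extended linearly.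

Apart from the illustration of the smooth case above, (R4) will be used only for the last
sentence of Theorem~\ref{thm:C}, and the fact that $\tau$ is an isomorphism only for the last
sentence of Proposition~\ref{prop:D} and for Theorem~\ref{thm:C}. Theorems~\ref{thm:A}
and~\ref{thm:B} need neither.

\section{Chern polynomials as Chern characters}\label{sec:ch}

An Euler characteristic sees all weights of a Chern character at once, as \eqref{eq:HRR} shows.
To test a cycle against a single Chern polynomial we must isolate one weight. The tool is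
the family of Adams operations, which multiply the weight-$i$ part of $\mathrm{ch}$ by different
scalars $j^i$; a linear combination then removes all weights but one. For example, if $N$ is a
line bundle on a surface, then
\[
\eta=-\tfrac32[\mathcal O]+2[N]-\tfrac12[N^2]
\]
has $\mathrm{ch}_0=0$, $\mathrm{ch}_1=(2-1)c_1(N)$ and $\mathrm{ch}_2=\frac12(2-2)c_1(N)^2=0$,
so $\mathrm{ch}(\eta)=c_1(N)$ as operators. Note the denominators: integral coefficients would
not suffice for this construction.

\begin{lemma}\label{lem:ch}
Let $P$ be a Chern polynomial on a projective variety $Y$. There is $\eta\in K^0(Y)$ with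
$\mathrm{ch}(\eta)=P$ as operators on $CH_*(Y)$.
\end{lemma}

\begin{proof}
Let $D=\dim Y$. Operators of weight $>D$ vanish on $CH_*(Y)$. By Newton's formulas $c_i$ is a
rational polynomial in $\mathrm{ch}_1,\dots,\mathrm{ch}_i$. So by linearity we may assume
$P=\prod_{s=1}^r\mathrm{ch}_{i_s}(E_s)$ with all $i_s\ge1$. If $r=0$, then $P=1$ and we take
$\eta=[\mathcal O_Y]$. If some $i_s>D$, then $P=0$ as an operator and we take $\eta=0$. Assume now
$r\ge1$ and $1\le i_s\le D$ for all $s$.

\emph{Adams operations.} Let $s_j$ be the polynomial with integer coefficients that expresses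
the power sum $\sum_a x_a^j$ through the elementary symmetric functions $e_1,\dots,e_j$ of
the $x_a$, and put $\psi^j(E)=s_j([E],[\Lambda^2E],\dots,[\Lambda^jE])\in K^0(Y)$ for
$j\ge1$. We claim that
\begin{equation}\label{eq:adams}
\mathrm{ch}_i(\psi^jE)=j^i\,\mathrm{ch}_i(E)\qquad\text{for all }i\ge0 .
\end{equation}
Let $\pi$ be the projection of the flag bundle of $E$ to $Y$. The pullback $\pi^*$ is injective on Chow
groups and commutes with Chern operators, so it suffices to prove \eqref{eq:adams} for
$\pi^*E$. This bundle has a filtration whose successive quotients are line bundles $L_a$. Then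
$\Lambda^i\pi^*E$ has a filtration with quotients the products of $i$ of the $L_a$ with
distinct indices, so $[\Lambda^i\pi^*E]=e_i([L_1],[L_2],\dots)$ and
$\psi^j(\pi^*E)=\sum_a[L_a^j]$. Hence
$\mathrm{ch}_i(\psi^j\pi^*E)=\sum_a (j\,c_1(L_a))^i/i!=j^i\,\mathrm{ch}_i(\pi^*E)$.

\emph{Isolating one weight.} Let $1\le i\le D$. By the Vandermonde determinant there are real
numbers $b_j$, $1\le j\le D+1$, with $\sum_j b_j j^l=\delta_{il}$ for $0\le l\le D$. Put
$\varepsilon_i(E)=\sum_j b_j\psi^j(E)$. By \eqref{eq:adams}, the weight-$l$ part of
$\mathrm{ch}(\varepsilon_i(E))$ is $\delta_{il}\,\mathrm{ch}_l(E)$ for $0\le l\le D$, and the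
parts of weight $>D$ act as zero. So $\mathrm{ch}(\varepsilon_i(E))=\mathrm{ch}_i(E)$ as
operators. Since $\mathrm{ch}$ is multiplicative,
$\eta=\varepsilon_{i_1}(E_1)\otimes\cdots\otimes\varepsilon_{i_r}(E_r)$ satisfies
$\mathrm{ch}(\eta)=P$.
\end{proof}

Lemma~\ref{lem:ch} and \eqref{eq:HRR} show that numerical triviality is a statement about Euler
characteristics.

\begin{proposition}\label{prop:D}
For $\alpha\in K_0(X)$ we have $\chi(X,E\otimes\alpha)=0$ for all vector bundles $E$ on $X$ if
and only if $\tau_X(\alpha)_k\equiv0$ for every $k$. Hence $\tau_X$ induces an isomorphism from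
$K_0(X)$ modulo the radical of $\chi$ onto $\bigoplus_kN_k(X)$.
\end{proposition}

\begin{proof}
Each $\mathrm{ch}_k(\eta)$ is a Chern polynomial of weight $k$. So if all components of
$\tau_X(\alpha)$ are numerically trivial, every summand on the right of \eqref{eq:HRR} is zero.
Conversely, suppose $\chi(X,E\otimes\alpha)=0$ for all $E$, hence
$\chi(X,\eta\otimes\alpha)=0$ for all $\eta\in K^0(X)$. Given a Chern
polynomial $P$ of weight $k$, choose $\eta$ with $\mathrm{ch}(\eta)=P$ by
Lemma~\ref{lem:ch}. Then \eqref{eq:HRR} reads $0=\deg(P\cap\tau_X(\alpha)_k)$. So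
$\tau_X(\alpha)_k\equiv 0$.

Thus the radical of $\chi$, that is, the space of all $\alpha$ with
$\chi(X,E\otimes\alpha)=0$ for all $E$, is the preimage under $\tau_X$ of the sum of the
subspaces of numerically
trivial classes in the $CH_k(X)$. Since $\tau_X$ is an isomorphism, the last assertion follows.
\end{proof}

\section{Pushing bundles forward along a flat morphism}\label{sec:push}

Let $f\colon Y\to X$ be a morphism of projective varieties. The direct image of a vector bundle
need not be a vector bundle. For the normalization of a nodal curve, $f_*\mathcal O_Y$ has rank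
one generically, but its fiber at the node has dimension two. Two things can go wrong:
higher direct images may be nonzero, and even without them $f_*E$ may fail to be flat over
$X$. The first problem is removed by changing the representatives of $K^0(Y)$, the second by
flatness of $f$.

Call a vector bundle $E$ on $Y$ \emph{$f$-acyclic} if $R^if_*E=0$ for all $i>0$. Fix a very
ample line bundle $L$ on $Y$. It is relatively very ample for $f$, so for every vector bundle
$E$ on $Y$ the bundle $E\otimes L^m$ is $f$-acyclic for $m\gg0$
(Hartshorne \cite[Thm.~III.8.8]{Hartshorne}).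

\begin{lemma}\label{lem:acyclic}
Let $f\colon Y\to X$ be a morphism of projective varieties. Then $K^0(Y)$ is spanned by the
classes of $f$-acyclic vector bundles.
\end{lemma}

\begin{proof}
We show by induction on $a\ge0$ that $[E]$ lies in the span of these classes whenever
$R^if_*E=0$ for all $i>a$. This suffices, because $R^if_*E=0$ for $i>\dim Y$. For $a=0$ the
bundle $E$ is itself $f$-acyclic. Let $a\ge1$, and choose $m\ge1$ such that $E\otimes L^m$ is
$f$-acyclic. Since $L^m$ is globally generated, there is a surjection
$\mathcal O_Y^N\to L^m$. Dualizing it and tensoring with $E\otimes L^m$ gives an exact sequence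
of vector bundles
\[
0\to E\to (E\otimes L^m)^N\to E'\to0 .
\]
Its middle term is $f$-acyclic, so $R^if_*E'\cong R^{i+1}f_*E$ for $i\ge1$. If $i>a-1$, then
$i\ge1$ and $i+1>a$, so $R^if_*E'=0$. By induction $[E']$ lies
in the span, and so does $[E]=N[E\otimes L^m]-[E']$.
\end{proof}

\begin{lemma}\label{lem:flat}
Let $f\colon Y\to X$ be a flat morphism of projective varieties, and let $E$ be an $f$-acyclic
vector bundle on $Y$. Then $f_*E$ is locally free. Moreover, for every coherent sheaf $F$ on $X$
we have $R^if_*(E\otimes f^*F)=0$ for $i>0$, and the natural map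
$f_*E\otimes F\to f_*(E\otimes f^*F)$ is an isomorphism.
\end{lemma}

\begin{proof}
The assertions are local on $X$. Replace $X$ by an affine open $\operatorname{Spec}A$ and $Y$
by its preimage. For a finitely generated $A$-module $M$ put
$T^i(M)=H^i(Y,E\otimes f^*M)$. Since $f$ is flat and $E$ is locally free, a short exact sequence
of modules $M$ gives a long exact sequence of the $T^i$. By hypothesis $T^i(A^n)=0$ for
$i\ge1$.

We show $T^i(M)=0$ for all $i\ge1$ and all $M$ by descending induction on $i$. It holds for
$i>\dim Y$. Suppose $T^{i+1}=0$ with $i\ge1$. For $M$ choose an exact sequence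
$0\to K\to A^n\to M\to0$. In the long exact sequence $T^i(M)$ lies between $T^i(A^n)=0$ and
$T^{i+1}(K)=0$, so $T^i(M)=0$. This is the vanishing of $R^if_*(E\otimes f^*F)$ for $i>0$.

In particular $T^1=0$, so $T^0$ is exact. The natural map $T^0(A)\otimes_AM\to T^0(M)$ is an
isomorphism for $M=A^n$. Both sides are right exact in $M$, so by a finite presentation of $M$
it is an isomorphism for every finitely generated $M$. Hence $T^0(A)\otimes_A-$ is exact on
finitely generated modules, that is, $T^0(A)$ is flat. It is finitely generated because $f$ is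
proper. A finitely generated flat module over a Noetherian ring is projective, so $f_*E$ is
locally free.
\end{proof}

\begin{lemma}\label{lem:etaprime}
Let $f\colon Y\to X$ be a flat morphism of projective varieties. For each $\eta\in K^0(Y)$ there is
$\eta'\in K^0(X)$ with
\[
f_*(\eta\otimes f^*\alpha)=\eta'\otimes\alpha\qquad\text{for all }\alpha\in K_0(X).
\]
If $\eta=\sum_jb_j[E_j]$ with $f$-acyclic bundles $E_j$, one may take
$\eta'=\sum_jb_j[f_*E_j]$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:acyclic} every $\eta$ has the form $\sum_jb_j[E_j]$ with $f$-acyclic $E_j$, so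
by linearity we may assume $\eta=[E]$ with $E$ $f$-acyclic and $\alpha=[F]$. By
Lemma~\ref{lem:flat}, $f_*[E\otimes f^*F]=[f_*(E\otimes f^*F)]=[f_*E\otimes F]
=[f_*E]\otimes[F]$, where $f_*E$ is a vector bundle.
\end{proof}

The point is that $\eta'$ does not depend on $\alpha$ and is a class of \emph{vector bundles},
so that it has a Chern character acting on $CH_*(X)$.

\section{The leading term of Riemann--Roch}\label{sec:lead}

The remaining difficulty is that $\tau$ is not homogeneous: $\tau_X(\mathcal O_V)$ differs from
$[V]$ by unknown terms of lower dimension, and $\tau_Y$ does not carry $f^*$ on sheaves to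
$f^*$ on cycles exactly. We need that it does so to leading order, for suitably chosen classes
in $K_0(X)$.

Let $F_mK_0(X)$ be the span of the classes of coherent sheaves with support of dimension
$\le m$, and let $CH_{\le m}(X)=\bigoplus_{j\le m}CH_j(X)$; define $CH_{<m}(X)$ likewise. Both
$F_{-1}K_0(X)$ and $CH_{\le-1}(X)$ are zero.

\begin{lemma}\label{lem:support}
Let $X$ be a projective variety and $G$ a coherent sheaf on $X$ with
$\dim\operatorname{Supp}G\le m$. Then
\[
\tau_X(G)\in\sum_V\operatorname{length}(G_V)\,[V]+CH_{<m}(X),
\]
where $V$ runs over the $m$-dimensional subvarieties of $X$ and $G_V$ is the stalk at the generic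
point of $V$. In particular $\tau_X(F_mK_0(X))\subset CH_{\le m}(X)$.
\end{lemma}

\begin{proof}
The idea is to filter $G$ by twisted structure sheaves of subvarieties and to apply (R3) to each.
Embed $X$ in a projective space, and let $S$ be the polynomial ring that is the homogeneous
coordinate ring of this space. Then $G$, viewed as a sheaf on the projective space, is
associated with a finitely generated graded $S$-module $M$. A nonzero finitely generated
graded module has an associated prime, which is homogeneous and is the annihilator of a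
homogeneous element. So it contains a copy of $(S/\mathfrak p)(l)$ for a homogeneous prime
$\mathfrak p$ and an integer $l$. Repeating this for the quotient, which terminates because $M$
is Noetherian, gives a finite filtration of $M$ by graded submodules with quotients of this form.
Passing to sheaves and dropping zero quotients, we obtain a filtration of $G$ with quotients
$\mathcal O_{V_i}(l_i)$, where the $V_i$ are subvarieties contained in $\operatorname{Supp}G$.
The terms of the filtration and the quotients are killed by the ideal sheaf of $X$ because $G$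
is, so $[G]=\sum_i[\mathcal O_{V_i}(l_i)]$ in $K_0(X)$. By (R2) and (R3),
\[
\tau_X(\mathcal O_{V_i}(l_i))=\mathrm{ch}(\mathcal O_X(l_i))\cap\tau_X(\mathcal O_{V_i})
\in[V_i]+CH_{<\dim V_i}(X),
\]
because $\mathrm{ch}_0(\mathcal O_X(l_i))=1$ and the other terms of
$\mathrm{ch}(\mathcal O_X(l_i))$ lower the dimension. Here $\dim V_i\le m$, so modulo
$CH_{<m}(X)$ only the $V_i$ of dimension $m$ contribute. It remains to count
how often a given $m$-dimensional $V$ occurs among the $V_i$. The stalk of
$\mathcal O_{V_i}(l_i)$ at the generic point of $V$ is nonzero only if $V\subset V_i$, which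
forces $V_i=V$, and then it has length one. By additivity of length, $V$ occurs
$\operatorname{length}(G_V)$ times.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $f\colon Y\to X$ be a flat morphism of relative dimension $d$ between projective varieties.
For every $z\in CH_k(X)$ there is $\alpha\in K_0(X)$ with
\[
\tau_X(\alpha)=z\qquad\text{and}\qquad \tau_Y(f^*\alpha)\in f^*z+CH_{<k+d}(Y).
\]
\end{lemma}

\begin{proof}
First, every $w\in CH_{\le m}(X)$ equals $\tau_X(\beta)$ for some $\beta\in F_mK_0(X)$. This
is proved by induction on $m$, the case $m=-1$ being trivial. If the $m$-dimensional part of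
$w$ is represented by $\sum b_i[W_i]$, then
$w-\tau_X(\sum b_i[\mathcal O_{W_i}])\in CH_{\le m-1}(X)$ by (R3), and the induction
hypothesis applies to this class.

Now write $z=\sum a_i[V_i]$ with $\dim V_i=k$. By (R3) the class
$z-\tau_X(\sum a_i[\mathcal O_{V_i}])$ lies in $CH_{\le k-1}(X)$, so it equals
$\tau_X(\beta)$ with $\beta\in F_{k-1}K_0(X)$. Put
$\alpha=\sum a_i[\mathcal O_{V_i}]+\beta$. Then $\tau_X(\alpha)=z$.

We have $f^*\mathcal O_{V_i}=\mathcal O_{f^{-1}(V_i)}$, and $f^{-1}(V_i)$ is empty or of pure
dimension $k+d$. The fundamental cycle of a scheme counts its components with the lengths of the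
structure sheaf at their generic points, so Lemma~\ref{lem:support} on $Y$ gives
$\tau_Y(\mathcal O_{f^{-1}(V_i)})\in f^*[V_i]+CH_{<k+d}(Y)$. Since $f$ has relative dimension
$d$, $f^*\beta\in F_{k+d-1}K_0(Y)$, and so $\tau_Y(f^*\beta)\in CH_{<k+d}(Y)$, again by
Lemma~\ref{lem:support}. Summing up gives the second assertion.
\end{proof}

The correction $\beta$ makes $\tau_X(\alpha)$ equal to $z$ on the nose. Without it the lower
terms of $\tau_X(\alpha)$ would appear on the right-hand side of \eqref{eq:key} below, in the
dimension that matters.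

\section{Proof of the main theorem}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $\eta\in K^0(Y)$ with $\mathrm{ch}(\eta)=P$ (Lemma~\ref{lem:ch}) and
$\eta'\in K^0(X)$ as in Lemma~\ref{lem:etaprime}. Both are independent of $k$ and $z$. Let
$z\in CH_k(X)$, and take $\alpha$ from Lemma~\ref{lem:lift}. By (R2) on $Y$, (R1),
Lemma~\ref{lem:etaprime} and (R2) on $X$,
\begin{equation}\label{eq:key}
f_*\bigl(P\cap\tau_Y(f^*\alpha)\bigr)=f_*\tau_Y(\eta\otimes f^*\alpha)
=\tau_Xf_*(\eta\otimes f^*\alpha)=\tau_X(\eta'\otimes\alpha)=\mathrm{ch}(\eta')\cap z .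
\end{equation}
Compare components in $CH_{k+d-p}(X)$. Since $P$ lowers dimension by exactly $p$, only the
component of $\tau_Y(f^*\alpha)$ in $CH_{k+d}(Y)$ contributes on the left. This component is
$f^*z$. On the right $z$ has pure dimension $k$, so only $\mathrm{ch}_{p-d}(\eta')$ contributes.
Hence
\[
f_*(P\cap f^*z)=\mathrm{ch}_{p-d}(\eta')\cap z ,
\]
where the right-hand side is zero if $p<d$. So $Q=\mathrm{ch}_{p-d}(\eta')$ has the required
property. It is a real polynomial of weight $p-d$ in Chern classes of vector bundles on $X$; for
$p=d$ it is the rank of $\eta'$, which is constant because $X$ is connected.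
\end{proof}

\begin{remark}
If one wants only Corollary~\ref{cor:main}, the first assertion of
Proposition~\ref{prop:D} gives another ending. Let $Z\equiv0$ and let $\alpha$ be as in
Lemma~\ref{lem:lift} for $z=Z$. Then $\alpha$ lies in the radical of $\chi$ on $X$. For a vector
bundle $E$ on $Y$ and $\eta=[E]$ we get
$\chi(Y,E\otimes f^*\alpha)=\chi(X,f_*(\eta\otimes f^*\alpha))=\chi(X,\eta'\otimes\alpha)=0$.
So $f^*\alpha$ lies in the radical of $\chi$ on $Y$, and every component of
$\tau_Y(f^*\alpha)$ is numerically trivial, in particular the top one, $f^*Z$.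
\end{remark}

\section{Injectivity}\label{sec:inj}

To recover $Z$ from $f^*Z$ we cut down with a power of a hyperplane class and push forward. The
method of Theorem~\ref{thm:A} shows that this multiplies $Z$ by a constant, and identifies
the constant as the degree of a fiber.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The map $f$ is open because it is flat, and closed because it is proper. Since $X$ is connected
and $Y$ is nonempty, $f$ is surjective.
Hence every fiber over a closed point is nonempty of pure dimension $d$.

Let $L$ be very ample on $Y$, $h=c_1(L)$ and $D=\dim Y\ge d$. Choose $D+1$ distinct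
integers $j\gg0$ such that all $L^j$ are $f$-acyclic, and real numbers $b_j$ with
\[
\sum_jb_jj^i=d!\,\delta_{id}\qquad\text{for }0\le i\le D .
\]
Put $\eta=\sum_jb_j[L^j]$. On $CH_*(Y)$, where operators of weight $>D$ vanish,
$\mathrm{ch}(\eta)=\sum_{i\le D}\bigl(\sum_jb_jj^i\bigr)h^i/i!=h^d$. By
Lemma~\ref{lem:etaprime} we may take $\eta'=\sum_jb_j[f_*L^j]$. The proof of
Theorem~\ref{thm:A} with $P=h^d$ and these $\eta,\eta'$ gives
\begin{equation}\label{eq:m}
f_*(h^d\cap f^*z)=m\,z\qquad\text{for all }z\in CH_*(X),\qquad m=\operatorname{rk}\eta' .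
\end{equation}

To compute $m$, let $x\in X$ be a closed point and apply Lemma~\ref{lem:flat} with $E=L^j$ and
$F=k(x)$. It shows that $H^i(Y_x,L^j|_{Y_x})=0$ for $i>0$ and that
$\operatorname{rk}f_*L^j=\dim H^0(Y_x,L^j|_{Y_x})$. So
$\operatorname{rk}f_*L^j=\chi(Y_x,L^j|_{Y_x})=\sum_{i\le d}a_ij^i$, the Hilbert polynomial of
$Y_x$. It has degree $d=\dim Y_x$, and $d!\,a_d=\deg_L(Y_x)>0$. Since $d\le D$,
\[
m=\sum_jb_j\sum_{i\le d}a_ij^i=d!\,a_d=\deg_L(Y_x)>0 .
\]

Suppose now $f^*Z\equiv0$, and let $R$ be a Chern polynomial of weight $k$ on $X$. By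
\eqref{eq:m} and the projection formula,
\[
m\deg(R\cap Z)=\deg\bigl(R\cap f_*(h^d\cap f^*Z)\bigr)
=\deg\bigl((f^*R\cdot h^d)\cap f^*Z\bigr)=0,
\]
because $f^*R\cdot h^d$ is a Chern polynomial of weight $k+d$ on $Y$. Since $m\ne0$, we get
$Z\equiv0$. The other implication is Corollary~\ref{cor:main}.
\end{proof}

\section{Morphisms of finite Tor-dimension}\label{sec:tor}

Flatness was used in two ways: to pull back classes in $K_0$, and to make the push-forward of
$\eta$ a class of vector bundles. Both survive if $f$ has finite Tor-dimension, that is, if there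
is an integer $t\ge0$ such that the derived pullbacks $L_if^*F$ vanish for $i>t$ and all coherent
$F$ on $X$. Then $Lf^*[F]=\sum_i(-1)^i[L_if^*F]$ is well defined on $K_0(X)$. It need not respect
cycles to leading order, so we transport it to Chow groups by $\tau$.

\begin{theorem}\label{thm:C}
Let $f\colon Y\to X$ be a morphism of finite Tor-dimension between projective varieties, and put
\[
\varphi_f=\tau_Y\circ Lf^*\circ\tau_X^{-1}\colon CH_*(X)\to CH_*(Y).
\]
Each component $\varphi_f^{(e)}\colon CH_k(X)\to CH_{k+e}(Y)$ descends to a linear map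
$N_k(X)\to N_{k+e}(Y)$. In particular, if $f$ is l.c.i.\ of codimension $-d$, the Gysin pullback
$f^!\colon CH_k(X)\to CH_{k+d}(Y)$ descends to numerical groups.
\end{theorem}

If $f$ is flat of relative dimension $d$, then $Lf^*=f^*$ and Lemma~\ref{lem:lift} says that
$\varphi_f^{(d)}=f^*$ on
cycles, so Theorem~\ref{thm:C} contains Corollary~\ref{cor:main}. The new ingredient is the
following replacement for Lemma~\ref{lem:etaprime}: for $f$-acyclic $E$ the sheaf $f_*E$ need no
longer be locally free, but it has a finite resolution by vector bundles.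

\begin{lemma}\label{lem:tor}
Let $f$ be as in Theorem~\ref{thm:C}. For each $\eta\in K^0(Y)$ there is $\eta'\in K^0(X)$ with
$f_*(\eta\otimes Lf^*\alpha)=\eta'\otimes\alpha$ for all $\alpha\in K_0(X)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:acyclic} we may take $\eta=[E]$ with $E$ $f$-acyclic. Put
$G=f_*E=Rf_*E$, a coherent sheaf on $X$. For coherent $F$ on $X$ the projection formula
(Stacks Project, Tag 08EU \cite{Stacks}) gives
\begin{equation}\label{eq:proj}
Rf_*(E\otimes Lf^*F)\cong G\otimes^LF .
\end{equation}
The complex $E\otimes Lf^*F$ has cohomology sheaves $E\otimes L_if^*F$ in degrees $-i\ge-t$, so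
the left side of \eqref{eq:proj} has no cohomology in degrees $<-t$. Therefore
$\mathrm{Tor}_i(G,F)=0$ for $i>t$ and all coherent $F$.

Since $X$ is projective, $G$ has a left resolution by vector bundles. Let $P_0,\dots,P_{t-1}$ be
its first $t$ terms and let $P_t$ be the $t$-th syzygy, so that
\[
0\to P_t\to P_{t-1}\to\cdots\to P_0\to G\to0
\]
is exact (with $P_0=G$ if $t=0$). By dimension shifting,
$\mathrm{Tor}_1(P_t,F)=\mathrm{Tor}_{t+1}(G,F)=0$ for all coherent $F$. In particular
$\mathrm{Tor}_1(P_t,k(x))=0$ for every closed point $x$. A finitely generated module over a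
Noetherian local ring whose $\mathrm{Tor}_1$ with the residue field vanishes is free, so the
coherent sheaf $P_t$ is locally free.

Put $\eta'=\sum_{i=0}^t(-1)^i[P_i]\in K^0(X)$. The complex $P_\bullet\otimes F$ computes
$\mathrm{Tor}_i(G,F)$, hence
\[
\eta'\otimes[F]=\sum_i(-1)^i[\mathrm{Tor}_i(G,F)] .
\]
On the other hand, for a bounded complex $K$ on $Y$ with coherent cohomology sheaves
$\mathcal H^q(K)$, the truncation triangles give
$\sum_i(-1)^i[R^if_*K]=\sum_q(-1)^qf_*[\mathcal H^q(K)]$. For $K=E\otimes Lf^*F$ the right
side is $f_*(\eta\otimes Lf^*[F])$, and by \eqref{eq:proj} the left side is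
$\sum_i(-1)^i[\mathrm{Tor}_i(G,F)]$. So $f_*(\eta\otimes Lf^*[F])=\eta'\otimes[F]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $P$ be a Chern polynomial of weight $p$ on $Y$. Choose $\eta$ with $\mathrm{ch}(\eta)=P$ and
then $\eta'$ as in Lemma~\ref{lem:tor}. Let $z\in CH_k(X)$ and $\alpha=\tau_X^{-1}(z)$, so
that $\varphi_f(z)=\tau_Y(Lf^*\alpha)$. The computation \eqref{eq:key}, with $Lf^*$ in place
of $f^*$ and Lemma~\ref{lem:tor} in place of Lemma~\ref{lem:etaprime}, gives
\[
f_*(P\cap\varphi_f(z))=\mathrm{ch}(\eta')\cap z .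
\]
The component in $CH_{k+e-p}(X)$ reads
\[
f_*\bigl(P\cap\varphi_f^{(e)}(z)\bigr)=\mathrm{ch}_{p-e}(\eta')\cap z .
\]
If $k+e<0$ there is nothing to prove. Otherwise take $p=k+e$ and degrees: if $z\equiv0$, then
$\deg(P\cap\varphi_f^{(e)}(z))=\deg(\mathrm{ch}_k(\eta')\cap z)=0$ for every $P$ of weight
$k+e$, that is, $\varphi_f^{(e)}(z)\equiv0$.

If $f$ is l.c.i.\ of codimension $-d$, it has finite Tor-dimension, since it is a regular embedding
followed by a smooth morphism. By (R4), $\varphi_f(z)=\mathrm{td}(T_f)\cap f^!z$. Here
$f^!z\in CH_{k+d}(Y)$, and $\mathrm{td}(T_f)$ has weight-zero term $1$, so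
$\varphi_f^{(d)}=f^!$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBM} Ashima Bansal, Indranil Biswas, Souradeep Majumder, \emph{Positive Cones of the
Projectivization of a parabolic vector bundle and Their Products over a Curve},
arXiv:2506.17594 (2025).

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Hartshorne} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{Stacks} Stacks Project, Tag 08EU.

\end{thebibliography}

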